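\title{Cellularly regular quotients of the $\mathbf{s}$-weak order}

\begin{abstract}
A finite lattice is cellularly regular if every interval spanned by an element and some of its upper covers, or by an element and some of its lower covers, has a regular cover graph. Congruences of the $\mathbf{s}$-weak order correspond to down sets of $\mathbf{s}$-arcs, and one may ask whether a quotient is cellularly regular exactly when every minimal contracted arc is a left arc or a right arc. We show that this condition is always necessary and that it is not sufficient, already for $\mathbf{s}=(1,1,0,0)$. We characterize cellular regularity for all $\mathbf{s}$ by adding one condition on pairs of short arcs, and we determine the $\mathbf{s}$ for which this second condition is never needed. The proof identifies each cellular interval with the lattice of torsion classes of a representation-finite string algebra.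
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The $\mathbf{s}$-weak order}

Fix an $n$-tuple $\mathbf{s}=(s_1,\dots,s_n)$ of non-negative integers. Write $[m]=\{1,\dots,m\}$ and ${]i,j[}=\{k\in\mathbb{Z}: i<k<j\}$. We call $k\in[n]$ \emph{nonzero} if $s_k\neq0$. The setting below is that of Philippe and Pilaud \cite{PP}.

An \emph{$\mathbf{s}$-tree} is a rooted plane tree on the node set $[n]$ in which node $i$ has exactly $s_i+1$ children, each of them a leaf or a node $j>i$. If neither of two nodes is an ancestor of the other, they lie in the subtrees of two distinct children of their lowest common ancestor, and we say that one node lies to the \emph{left} of the other according to the order of these children. Let $T$ be an $\mathbf{s}$-tree and $1\le a<c\le n$, so that $c$ is not an ancestor of $a$. The \emph{inversion number} $T(a,c)\in\{0,1,\dots,s_a\}$ measures how far to the left $c$ is, seen from $a$: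
\begin{itemize}
\item if $c$ is a descendant of $a$, number the children of $a$ from right to left by $0,1,\dots,s_a$, and let $T(a,c)=k$ if $c$ lies in the subtree of child $k$;
\item otherwise let $T(a,c)=s_a$ if $c$ lies to the left of $a$, and $T(a,c)=0$ if $c$ lies to the right of $a$.
\end{itemize}
An $\mathbf{s}$-tree is determined by its inversion numbers. The \emph{$\mathbf{s}$-weak order} $W_{\mathbf{s}}$ is the set of $\mathbf{s}$-trees with $T\le T'$ if and only if $T(a,c)\le T'(a,c)$ for all $a<c$. For $\mathbf{s}=(1,\dots,1)$, read a tree as a word (left subtree, root, right subtree); then $T(a,c)=1$ exactly when $c$ precedes $a$, and $W_{\mathbf{s}}$ is the weak order on permutations. By Ceballos and Pons, $W_{\mathbf{s}}$ is a finite congruence-uniform lattice.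

\subsection{Congruences and arcs}

A \emph{congruence} of a lattice $L$ is an equivalence relation $\equiv$ such that $x\equiv y$ implies $x\vee z\equiv y\vee z$ and $x\wedge z\equiv y\wedge z$; its classes form the quotient lattice $L/{\equiv}$. A join-irreducible element $J$ of $W_{\mathbf{s}}$ has a unique lower cover $J_*$, and $\equiv$ \emph{contracts} $J$ if $J\equiv J_*$. A congruence is determined by the join-irreducibles that it contracts. The \emph{forcing order} is defined by $J\preceq J'$ if every congruence contracting $J$ also contracts $J'$. For every congruence the uncontracted join-irreducibles form a down set for $\preceq$, and every down set arises from exactly one congruence.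

An \emph{$\mathbf{s}$-arc} is a tuple $\alpha=(i,j,A,B,r)$ with $1\le i<j\le n$, $r\in[s_i]$ (so $i$ is nonzero) and $A\sqcup B=\{k\in{]i,j[}:s_k\neq0\}$. We call $i$ and $j$ the \emph{lower} and \emph{upper end}, $r$ the \emph{weight}, and we say that an interior point $k\in A\cup B$ has \emph{side} $A$ or $B$. The entries of an arc $\alpha$ are also written $i_\alpha,j_\alpha,A_\alpha,B_\alpha,r_\alpha$. To $\alpha$ we attach the $\mathbf{s}$-tree $J_\alpha$ with
\begin{equation}\tag{J}\label{eq:J}
J_\alpha(p,q)=\begin{cases} r & \text{if } p=i \text{ and } q\in A\cup\{j\},\\ s_p & \text{if } p\in B,\ q\in A\cup\{j\} \text{ and } p<q,\\ 0 & \text{otherwise.}\end{cases}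
\end{equation}
By a theorem of \cite{PP}, the map $\alpha\mapsto J_\alpha$ is a bijection from $\mathbf{s}$-arcs onto the join-irreducible elements of $W_{\mathbf{s}}$, and it carries the subarc order, which generalizes Reading's subarc order, to the forcing order. We may therefore take the \emph{subarc order} to be the order on arcs transported from $\preceq$; Proposition~\ref{prop:forcing} describes it explicitly. For a congruence $\equiv$ let $\mathcal{A}_\equiv$ be the down set of arcs $\alpha$ such that $J_\alpha$ is not contracted.

An arc is a \emph{left arc} if $A=\varnothing$ and a \emph{right arc} if $B=\varnothing$. The right arcs form a down set; its congruence is the \emph{$\mathbf{s}$-sylvester congruence}, and a tree $T$ is the minimum of its $\mathbf{s}$-sylvester class if and only if $T(a,b)\ge T(a,c)$ for all $a<b<c$ with $s_b\neq0$.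

\subsection{Cellular regularity}

The cover graph of the weak order on permutations of $[n]$ is regular, since every word has $n-1$ pairs of adjacent letters to swap. For general $\mathbf{s}$ the cover graph is not regular: $W_{(2,0)}$ is a chain with three elements. This chain is made of two edges, each of them a regular graph, which suggests testing regularity piece by piece. An interval of a lattice $L$ is \emph{cellular} if it has the form $[x,\bigvee Y]$ for a non-empty set $Y$ of upper covers of $x$, or the form $[\bigwedge X,y]$ for a non-empty set $X$ of lower covers of $y$. In a Boolean lattice these intervals are the faces of positive dimension of the cube. The lattice $L$ is \emph{cellularly regular} if the cover graph of every cellular interval is regular; this is the analogue for cells of a polytope being simple.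

Which quotients are cellularly regular? Take $\mathbf{s}=(1,1,1)$. The weak order is a hexagon, and contracting the left arc $(1,3,\varnothing,\{2\},1)$ merges $132$ with $312$ and leaves a pentagon, which is regular. Now take $\mathbf{s}=(1,1,1,1)$ and contract only the arc $(1,4,\{2\},\{3\},1)$, which is neither left nor right. This merges $2143$ with $2413$, the two ends of an edge of a cubic graph, into one vertex with the four neighbors $1243$, $2134$, $4213$, $2431$, while the identity keeps degree~$3$. These examples suggest an answer, and the problem, which comes from \cite{PP}, is to decide whether the following two conditions on a congruence $\equiv$ of $W_{\mathbf{s}}$ are equivalent.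
\begin{itemize}
\item[(1)] The quotient $W_{\mathbf{s}}/{\equiv}$ is cellularly regular.
\item[(2)] Every arc that is minimal, in the subarc order, in the complement of $\mathcal{A}_\equiv$ is a left arc or a right arc.
\end{itemize}

\subsection{Results}

The equivalence is false.

\begin{theorem}\label{thm:counter}
Let $\mathbf{s}=(1,1,0,0)$. The trivial congruence and the $\mathbf{s}$-sylvester congruence satisfy \textup{(2)} but not \textup{(1)}.
\end{theorem}

The defect comes from zero entries of $\mathbf{s}$, and one further condition repairs it.
\begin{itemize}
\item[(3)] There are no $i<c<j<j'\le n$ and $r\in[s_i]$ with $s_i,s_c\neq0$ and $s_k=0$ for all $k\in{]i,c[}\cup{]c,j'[}$ (so $s_j=0$), such that $(i,j,\{c\},\varnothing,r)$ and $(i,j',\{c\},\varnothing,r)$ are both in $\mathcal{A}_\equiv$, or $(i,j,\varnothing,\{c\},r)$ and $(i,j',\varnothing,\{c\},r)$ are both in $\mathcal{A}_\equiv$.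
\end{itemize}

\begin{theorem}\label{thm:main}
For every $\mathbf{s}$ and every congruence $\equiv$ of $W_{\mathbf{s}}$, condition \textup{(1)} holds if and only if both \textup{(2)} and \textup{(3)} hold. In that case each cellular interval $[x,\bigvee Y]$ of $W_{\mathbf{s}}/{\equiv}$ has a $|Y|$-regular cover graph.
\end{theorem}

\begin{corollary}\label{cor:s}
Condition \textup{(1)} implies \textup{(2)} for all $\mathbf{s}$ and $\equiv$. The equivalence of \textup{(1)} and \textup{(2)} holds for all congruences of $W_{\mathbf{s}}$ if and only if there is no $j<n$ with $s_j=0$ preceded by at least two nonzero entries. In particular it holds if all $s_i\ge1$, and if $n\le3$.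
\end{corollary}

\begin{proof}
The first claim is part of Theorem~\ref{thm:main}. A violation of (3) contains an index $j<j'\le n$ with $s_j=0$ preceded by the nonzero $i$ and $c$. So if there is no such $j$, then (3) always holds and (1) is equivalent to (2). If such a $j$ exists, let $i<c$ be the last two nonzero positions before $j$, and let $j'=j+1$ and $r=1$. For the trivial congruence $\mathcal{A}_\equiv$ contains all arcs, so (2) holds vacuously, (3) fails, and hence (1) fails.
\end{proof}

Section~\ref{sec:small} proves Theorem~\ref{thm:counter} and shows the method for Theorem~\ref{thm:main} on a hexagon. Section~\ref{sec:lattice} rebuilds any interval of a quotient of a semidistributive lattice from a set $N$ of join-irreducibles and a relation $\to$ on it. Sections~\ref{sec:arcs} and~\ref{sec:cells} compute $N$ and $\to$ for cellular intervals of $W_{\mathbf{s}}$. If (2) or (3) fails, Section~\ref{sec:necessary} recognizes one of the two obstructions, a quotient of the weak order or of $W_{(1,1,0,0)}$, as a cellular interval. If both hold, Section~\ref{sec:sufficient} realizes $N$ as the set of indecomposable modules of an algebra and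 $\to$ as the existence of a nonzero homomorphism; regularity then comes from $\tau$-tilting theory.

\section{Small cases}\label{sec:small}

\subsection{Recognizing inversion numbers}

All computations are made with inversion numbers, so we first say which functions occur.

\begin{lemma}\label{lem:inv}
A function $f$ on pairs $a<c$ with $0\le f(a,c)\le s_a$ is the inversion function of an $\mathbf{s}$-tree if and only if for all $a<b<c$:
\begin{itemize}
\item[(T)] $f(a,b)>f(a,c)$ implies $f(b,c)=0$;
\item[(P)] $f(a,b)<f(a,c)$ implies $f(b,c)=s_b$.
\end{itemize}
\end{lemma}

\begin{proof}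
Let $T$ be a tree with $T(a,b)>T(a,c)$. Then $T(a,b)>0$, so $b$ is a descendant of $a$ or lies to its left, and $T(a,c)<s_a$, so $c$ is a descendant of $a$ or lies to its right. If both are descendants, $c$ is under a child further to the right than $b$. In the three other combinations $c$ also lies to the right of $b$. Hence $T(b,c)=0$. Exchanging left and right gives (P).

Conversely, let $f$ satisfy (T) and (P). Insert the nodes $c=1,2,\dots,n$ in turn. Given the tree on $[c-1]$ with inversion numbers $f$, walk down from the root, going from a node $a$ to its child number $f(a,c)$, and put $c$ at the leaf that is reached. The new inversion number of $(a,c)$ is $f(a,c)$ for every $a$ on the walk. Let $b<c$ be off the walk and let $a$ be the last node of the walk that is an ancestor of $b$. Then $b$ is under child $f(a,b)\neq f(a,c)$. If $f(a,b)>f(a,c)$, then $c$ lies to the right of $b$, and the inversion number of $(b,c)$ is $0=f(b,c)$ by (T). Otherwise $c$ lies to the left of $b$, and it is $s_b=f(b,c)$ by (P).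
\end{proof}

We often use (T) in contrapositive form: if $f(b,c)>0$, then $f(a,b)\le f(a,c)$. When $s_b=0$ both conclusions hold automatically, so a zero middle index imposes nothing. This is the source of the counterexample.

\subsection{The lattice $W_{(1,1,0,0)}$}\label{subsec:eighteen}

Let $\mathbf{s}=(1,1,0,0)$. The inversion numbers that can be nonzero are $e=T(1,2)$, $v=(T(1,3),T(2,3))$ and $w=(T(1,4),T(2,4))$. Only the triples $(1,2,3)$ and $(1,2,4)$ have a nonzero middle index. For $e=0$, (P) forbids the value $10$ of $v$ and of $w$; for $e=1$, (T) forbids $01$. So $W_{\mathbf{s}}$ consists of the $18$ triples $(e;v,w)$ with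
\[
v,w\in\{00<01<11\}\ \text{ if } e=0,\qquad v,w\in\{00<10<11\}\ \text{ if } e=1,
\]
ordered componentwise. Each value of $e$ gives a $3\times3$ grid. For the covers between the grids, let $\hat v=00$ if $v=00$ and $\hat v=11$ if $v\in\{01,11\}$. If $(0;v,w)\le(1;v',w')$, then $(0;v,w)\le(0;\hat v,\hat w)<(1;\hat v,\hat w)\le(1;v',w')$. So these covers are $(0;v,w)\lessdot(1;v,w)$ with $v,w\in\{00,11\}$: the grids are joined at their corners (Figure~\ref{fig:cube}). We write $\hat0=(0;00,00)$, $\hat1=(1;11,11)$ and $X=(1;10,10)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]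
\foreach \x in {0,1,2} \foreach \y in {0,1,2} {
  \node[circle,fill,inner sep=1.4pt] (L\x\y) at (-1-\x,\y) {};
  \node[circle,fill,inner sep=1.4pt] (R\x\y) at (1+\x,\y) {}; }
\foreach \x/\z in {0/1,1/2} \foreach \y in {0,1,2} {
  \draw[->] (L\x\y)--(L\z\y); \draw[->] (R\x\y)--(R\z\y);
  \draw[->] (L\y\x)--(L\y\z); \draw[->] (R\y\x)--(R\y\z); }
\draw[->] (L00)--(R00); \draw[->] (L02)--(R02);
\draw[->] (L20) .. controls (-2.5,-1.3) and (2.5,-1.3) .. (R20);
\draw[->] (L22) .. controls (-2.5,3.3) and (2.5,3.3) .. (R22);
\node at (-0.8,0.25) {$\hat0$}; \node at (3.25,1.8) {$\hat1$};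
\node at (2.22,1.22) {$X$};
\node at (-1.6,-0.3) {$e=0$}; \node at (1.6,-0.3) {$e=1$};
\end{tikzpicture}
\caption{The cover graph of $W_{(1,1,0,0)}$, with arrows pointing to the larger element. The elements are triples $(e;v,w)$; in each grid $v$ increases horizontally away from the middle and $w$ increases upward. The graph is a cube with two opposite faces cut into four squares. The two centers have degree $4$ and all other vertices have degree $3$.}
\label{fig:cube}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
For the trivial congruence the complement of $\mathcal{A}_\equiv$ is empty, so (2) holds. The element $\hat0$ has exactly the three upper covers $(1;00,00)$, $(0;01,00)$, $(0;00,01)$. An upper bound of all three has $e=1$ and $v,w\ge01$, hence $v=w=11$. So their join is $\hat1$ and the whole lattice is a cellular interval. In it $\hat0$ has degree $3$, while $X$ has the four neighbors $(1;00,10)$, $(1;10,00)$, $(1;11,10)$, $(1;10,11)$. So (1) fails.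

For the $\mathbf{s}$-sylvester congruence, the arcs that are not right arcs are $(1,3,\varnothing,\{2\},1)$ and $(1,4,\varnothing,\{2\},1)$. Both are left arcs, so (2) holds. The quotient is isomorphic to the subposet $M$ of class minima (Lemma~\ref{lem:quot}(c) below), which is given by $T(1,2)\ge T(1,3)$ and $T(1,2)\ge T(1,4)$. So $M$ contains the whole grid $e=1$ and the four elements with $e=0$ and $v,w\in\{00,01\}$. The three covers of $\hat0$ lie in $M$, and every other element of $M\setminus\{\hat0\}$ lies above one of them, so $\hat0$ has degree $3$ in $M$. Their only upper bound is again $\hat1$, so $M$ is a cellular interval. The element $X$ and its four neighbors lie in $M$, and covers of $W_{\mathbf{s}}$ between elements of $M$ are covers of $M$. So $X$ has degree at least $4$ in $M$, and (1) fails.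
\end{proof}

\subsection{The method on a hexagon}\label{subsec:hexagon}

Drop the coordinate $w$. The lattice $W_{(1,1,0)}$ is the hexagon with chains $(0;00)<(1;00)<(1;10)<(1;11)$ and $(0;00)<(0;01)<(0;11)<(1;11)$. By \eqref{eq:J} its join-irreducibles are
\[
\begin{array}{ll}
a=(1,2,\varnothing,\varnothing,1)=(1;00), & \alpha=(1,3,\{2\},\varnothing,1)=(1;10),\\
b=(2,3,\varnothing,\varnothing,1)=(0;01), & \beta=(1,3,\varnothing,\{2\},1)=(0;11).
\end{array}
\]
Recording the join-irreducibles below each element turns the hexagon into the family
\[
\varnothing,\quad\{a\},\quad\{a,\alpha\},\quad\{b\},\quad\{b,\beta\},\quad\{a,b,\alpha,\beta\}.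
\]
The arcs $\alpha$ and $\beta$ are the two ways of gluing $a$ and $b$ at the point $2$. Draw a quiver with vertices $a,b$, an arrow $a\to b$ for $\alpha$ and an arrow $b\to a$ for $\beta$, and declare both paths of length two to be zero. The indecomposable representations are the simples $M_a,M_b$ and two of dimension two, $M_\alpha$ and $M_\beta$, in which one arrow acts by the identity (by the classification recalled in Section~\ref{sec:sufficient}). A torsion class is a class of representations closed under quotients and extensions. Since $M_\alpha$ has submodule $M_b$ and quotient $M_a$, and $M_\beta$ has submodule $M_a$ and quotient $M_b$, a torsion class containing $M_\alpha$ contains $M_a$, one containing $M_\beta$ contains $M_b$, and one containing both simples contains everything. This leaves the six sets above. Contracting $\beta$ deletes the arrow $b\to a$ and the set $\{b,\beta\}$, and the pentagon remains.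

Lattices of torsion classes of such algebras have regular cover graphs, so the plan is to model every cellular interval in this way. The two obstructions are visible on quivers. In $W_{(1,1,0,0)}$ the arc $a$ can be glued on side $A$ to $b$ and to $b'=(2,4,\varnothing,\varnothing,1)$; the quiver $b\leftarrow a\to b'$ has an indecomposable representation supported on all three vertices, and no arc corresponds to it. Condition (3) excludes this. The arc $(1,4,\{2\},\{3\},1)$ corresponds to a zigzag $\bullet\to\bullet\leftarrow\bullet$, which is not a path, so no zero relation removes it while keeping both arrows. Condition (2) excludes this.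

\section{Semidistributive lattices}\label{sec:lattice}

A lattice is \emph{semidistributive} if $x\vee y=x\vee z$ implies $x\vee(y\wedge z)=x\vee y$, and $x\wedge y=x\wedge z$ implies $x\wedge(y\vee z)=x\wedge y$. Finite congruence-uniform lattices are semidistributive (Day; see \cite[Ch.~II]{FJN}), so everything in this section applies to $W_{\mathbf{s}}$. Let $L$ be a finite semidistributive lattice. We abbreviate join-irreducible and meet-irreducible element by JI and MI; $t_*$ is the unique lower cover of a JI $t$ and $m^*$ the unique upper cover of an MI $m$. Intervals of $L$ are sublattices, hence semidistributive.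

\subsection{Labels and the map $\kappa$}

\begin{lemma}\label{lem:label}
Let $x\lessdot y$. The set $\{z\le y:z\not\le x\}$ has a least element $t$, the \emph{label} of the cover. It is the only JI with $t\le y$, $t\not\le x$, $t_*\le x$. Moreover $y=x\vee t$, distinct upper covers of $x$ have distinct labels, and a congruence satisfies $x\equiv y$ if and only if it contracts $t$.
\end{lemma}

\begin{proof}
The set equals $\{z:x\vee z=y\}$, which is closed under meets by semidistributivity; let $t$ be its least element. Elements strictly below $t$ are $\le x$, so their join is not $t$. Hence $t$ is a JI, $t_*\le x$ and $x\wedge t=t_*$. If $t'$ is a JI with the three properties, then $t\le t'$, and $t<t'$ would give $t\le t'_*\le x$; so $t'=t$. The formula $y=x\vee t$ recovers $y$ from $t$. If $x\equiv y$, then $t_*=x\wedge t\equiv y\wedge t=t$. If $t\equiv t_*$, then $y=x\vee t\equiv x\vee t_*=x$.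
\end{proof}

We say that a cover is \emph{contracted} if its two elements are congruent.

\begin{lemma}\label{lem:kappa}
For a JI $t$ the set $\{z:z\ge t_*,\ z\not\ge t\}$ has a greatest element $\kappa(t)$.
\begin{itemize}
\item[(a)] If $m$ is an MI with $t_*\le m$, $t\not\le m$, $t\le m^*$, then $m=\kappa(t)$.
\item[(b)] The map $\kappa$ is a bijection from JIs to MIs, and $\kappa(t)\lessdot\kappa(t)^*$ has label $t$.
\item[(c)] If $x\lessdot y$ has label $t$, then $x\le\kappa(t)$.
\end{itemize}
\end{lemma}

\begin{proof}
The set equals $\{z:z\wedge t=t_*\}$, which is closed under joins. Every element strictly above $\kappa(t)$ is above $t$, so $\kappa(t)$ is an MI with $\kappa(t)^*=\kappa(t)\vee t$. In (a), $m\le\kappa(t)$, and $m<\kappa(t)$ would give $t\le m^*\le\kappa(t)$. For (b), Lemma~\ref{lem:label} shows that $\kappa(t)\lessdot\kappa(t)^*$ has label $t$, so $\kappa$ is injective; applying (a) to the label of $m\lessdot m^*$ gives surjectivity. Part (c) holds because $x\ge t_*$ and $x\not\ge t$.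
\end{proof}

A finite lattice is determined by the relation ``JI below MI'': every $x$ is the join of the JIs below it and the meet of the MIs above it, so $x\mapsto\{\text{JIs}\le x\}$ is an order isomorphism onto the family of all intersections of the sets $\{t\text{ JI}:t\le m\}$, $m$ an MI, where the empty intersection is the set of all JIs. Through $\kappa$ this becomes a relation on JIs alone. Write
\[
t\to t'\quad\text{if}\quad t\not\le\kappa(t').
\]
Note that $t\to t$. For a finite set $N$ with a relation $\to$ and $N'\subseteq N$ let ${}^\perp N'=\{t\in N:t\not\to t'\text{ for all }t'\in N'\}$, and let $\mathcal{L}(N,\to)$ be the family of all sets ${}^\perp N'$, ordered by inclusion. The aim of the next subsection is to write intervals of quotients in this form.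

\subsection{Quotients and intervals}

\begin{lemma}\label{lem:quot}
Let $\equiv$ be a congruence of a finite lattice $L$ and $\pi:L\to L/{\equiv}$ the projection.
\begin{itemize}
\item[(a)] If $x\le v$, then $\pi([x,v])=[\pi(x),\pi(v)]$. If $x\lessdot y$, then $\pi(x)=\pi(y)$ or $\pi(x)\lessdot\pi(y)$.
\item[(b)] An element $x$ is the maximum of its class if and only if none of its upper covers is contracted, and then $y\mapsto\pi(y)$ is a bijection from the upper covers of $x$ to those of $\pi(x)$. The dual holds for minima and lower covers.
\item[(c)] If $x$ is the minimum of its class, then $\pi(x)\le\pi(z)$ if and only if $x\le z$.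
\item[(d)] The JIs of $L/{\equiv}$ are the classes of the JIs $t\not\equiv t_*$, each of which is the minimum of its class, and the MIs are the classes of the MIs $m\not\equiv m^*$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\pi(x)\le\pi(z)\le\pi(v)$, then $(z\vee x)\wedge v$ lies in $[x,v]$ and has image $\pi(z)$. The second claim is the case $v=y$.

(b) Classes are closed under joins and convex. So if $x$ is not the maximum $x'$ of its class, a cover $x\lessdot y\le x'$ is contracted; the converse is immediate. Let $x$ be the maximum, let $\eta$ cover $\pi(x)$ and $z\in\eta$. Then $\pi(x\vee z)=\eta$, so $x\vee z>x$; choose $x\lessdot y\le x\vee z$. Then $\pi(x)<\pi(y)\le\eta$, so $\pi(y)=\eta$. If $\pi(y)=\pi(y')$ for distinct covers $y,y'$, then $\pi(x)=\pi(y\wedge y')=\pi(y)$, which is impossible.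

(c) If $\pi(x)\le\pi(z)$, then $x\wedge z\equiv x$, and minimality gives $x\wedge z=x$.

(d) By (b), a class has exactly one lower cover if and only if its minimum does, and a JI is the minimum of its class if and only if it is not contracted. Dually for MIs.
\end{proof}

By (b), the degree of a class in the cover graph of $L/{\equiv}$ is the number of lower covers of its minimum plus the number of upper covers of its maximum.

The JIs of an interval $I$ need not be JIs of $L$. Labels repair this. Let $\operatorname{Lab}(I)$ be the set of labels, taken in $L$, of the covers in $I$, and let $\kappa_I$ be the map $\kappa$ of the lattice $I$.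

\begin{lemma}\label{lem:interval}
Let $I=[u,v]$.
\begin{itemize}
\item[(a)] $\operatorname{Lab}(I)=\{t\text{ JI}:t\le v,\ u\le\kappa(t)\}$.
\item[(b)] The map $t\mapsto p_t=u\vee t$ is a bijection from $\operatorname{Lab}(I)$ to the JIs of $I$, and the cover of $I$ below $p_t$ has label $t$ in $L$.
\item[(c)] For $t,t'\in\operatorname{Lab}(I)$: $p_t\le\kappa_I(p_{t'})$ if and only if $t\le\kappa(t')$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $t$ labels $x\lessdot y$ in $I$, then $t\le y\le v$ and $u\le x\le\kappa(t)$. Conversely, let $t\le v$ and $u\le\kappa(t)$. Then $u\vee t_*\le\kappa(t)$, so $t\not\le u\vee t_*$. A maximal chain from $u\vee t_*$ to $u\vee t\le v$ contains a cover $x\lessdot y$ with $t\not\le x$ and $t\le y$. Since $t_*\le x$, its label is $t$.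

(b) Let $t$ label $x\lessdot y$ in $I$, so $p_t\le y$. If $z\in I$ and $z<p_t$, then $z\not\ge t$, so $z\le x$ by the definition of the label. Hence $p_t$ is a JI of $I$ with lower cover $p_t\wedge x$. This cover has label $t$, because $t\le p_t$, $t\not\le p_t\wedge x$ and $t_*\le p_t\wedge x$. In particular the map is injective. If $p$ is a JI of $I$ with lower cover $p'$ in $I$ and $t$ is the label of $p'\lessdot p$, then $u\vee t\in I$ is below $p$ and not below $p'$, so $p=p_t$.

(c) We show $\kappa_I(p_t)=v\wedge\kappa(t)$. Let $p'$ be the lower cover of $p_t$ in $I$. If $z\in I$, $z\ge p'$ and $z\not\ge p_t$, then $z\ge t_*$ and $z\not\ge t$, so $z\le v\wedge\kappa(t)$. The element $v\wedge\kappa(t)$ is itself above $p'$ by Lemma~\ref{lem:kappa}(c) and is not above $t$. This proves the formula. Now $u\vee t\le v\wedge\kappa(t')$ is equivalent to $t\le\kappa(t')$, since $u\le\kappa(t')$ and $t\le v$ by (a).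
\end{proof}

\begin{proposition}\label{prop:model}
For an interval $I$ of $L$ and a congruence $\equiv$ with projection $\pi$,
\[
\pi(I)\cong\mathcal{L}(N,\to),\qquad N=\{t\in\operatorname{Lab}(I):t\text{ is not contracted}\}.
\]
\end{proposition}

\begin{proof}
The interval $\pi(I)$ is the quotient of $I$ by the restricted congruence. By Lemmas~\ref{lem:label} and~\ref{lem:interval}(b), $p_t$ is contracted if and only if $t$ is. By Lemma~\ref{lem:kappa}(b) in $I$, the cover above $\kappa_I(p_t)$ is contracted if and only if $p_t$ is. So by Lemma~\ref{lem:quot}(d) the JIs of $\pi(I)$ are the $\pi(p_t)$ and its MIs are the $\pi(\kappa_I(p_t))$, for $t\in N$. By Lemmas~\ref{lem:quot}(c) and~\ref{lem:interval}(c), $\pi(p_t)\le\pi(\kappa_I(p_{t'}))$ if and only if $t\not\to t'$. The family of intersections that represents $\pi(I)$ is therefore $\mathcal{L}(N,\to)$.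
\end{proof}

A cellular interval is given by a set of upper covers of one element. Call a non-empty set $E$ of JIs \emph{independent} if $\varepsilon\not\to\varepsilon'$ for all distinct $\varepsilon,\varepsilon'\in E$.

\begin{lemma}\label{lem:atoms}
A non-empty set $E$ of JIs is the label set of a set of upper covers of some $u\in L$ if and only if it is independent.
\end{lemma}

\begin{proof}
Let $\varepsilon\neq\varepsilon'$ label the covers $u\lessdot y$ and $u\lessdot y'$. Then $y\ge u\ge\varepsilon'_*$, and $y\not\ge\varepsilon'$ since otherwise $y\ge u\vee\varepsilon'=y'$. So $\varepsilon\le y\le\kappa(\varepsilon')$. Conversely, let $E$ be independent, $u=\bigwedge_{\varepsilon\in E}\kappa(\varepsilon)$, and fix $\varepsilon\in E$. Then $\varepsilon_*\le u$ and $\varepsilon\not\le u$. If $u\le z<u\vee\varepsilon$, then $z\not\ge\varepsilon$, so $z\le\kappa(\varepsilon)$, and $z\le u\vee\varepsilon\le\kappa(\varepsilon')$ for the other $\varepsilon'$; hence $z=u$. So $u\lessdot u\vee\varepsilon$, with label $\varepsilon$.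
\end{proof}

\subsection{Forcing}

To compute the forcing order we reduce it to comparisons between JIs and MIs. For JIs $p\neq q$ write $p\,D\,q$ if $p\le q\vee x$ and $p\not\le q_*\vee x$ for some $x\in L$.

\begin{lemma}\label{lem:D}
\begin{itemize}
\item[(a)] $q\preceq p$ if and only if there is a sequence $p=p_0\,D\,p_1\,D\cdots D\,p_k=q$ with $k\ge0$.
\item[(b)] For $p\neq q$: $p\,D\,q$ if and only if there is a JI $t$ with
\[
\textup{(E)}\ \ p\le\kappa(t)^*,\ p\not\le\kappa(t)\qquad\text{and}\qquad\textup{(F)}\ \ q_*\le\kappa(t),\ q\not\le\kappa(t).
\]
\end{itemize}
\end{lemma}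

\begin{proof}
(a) Let $p\,D\,q$ via $x$ and $q\equiv q_*$. Then $p=p\wedge(q\vee x)\equiv p\wedge(q_*\vee x)\le p_*$, so $p\equiv p_*$ by convexity. This proves ``if''. For ``only if'' let $S$ be the set of JIs $p$ that have such a sequence ending at $q$; thus $p\,D\,g$ and $g\in S$ imply $p\in S$. We construct a congruence contracting exactly $S$. Let $x\,\theta\,y$ if the same JIs outside $S$ lie below $x$ and $y$. This is compatible with meets, and $t\,\theta\,t_*$ if and only if $t\in S$. Let $x^\circ$ be the join of the JIs outside $S$ below $x$, so that $x\,\theta\,y$ implies $x^\circ=y^\circ\le y$. Compatibility with joins follows from the claim: if $t\notin S$ is a JI and $t\le x\vee z$, then $t\le x^\circ\vee z$.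

Take $x'\le x$ minimal with $t\le x'\vee z$. Among the antichains $G$ of JIs with $\bigvee G=x'$ choose one whose generated down set is minimal under inclusion. Let $g\in G$ and $w=\bigvee(G\setminus\{g\})$. Replacing $g$ by the JIs below $g_*$ shrinks the down set, so $g_*\vee w<x'$. Then $t\not\le g_*\vee w\vee z$ while $t\le g\vee w\vee z$, so $t=g$ or $t\,D\,g$. In both cases $g\notin S$. Hence $x'\le x^\circ$, which proves the claim.

(b) Given $t$, take $x=\kappa(t)$: then $q\vee x>\kappa(t)$, so $q\vee x\ge\kappa(t)^*\ge p$, while $q_*\vee x=\kappa(t)\not\ge p$. Conversely, let $p\,D\,q$ via $x$, and let $y\ge q_*\vee x$ be maximal with $p\not\le y$. All elements strictly above $y$ are above $y\vee p$, so $y$ is an MI with $y^*\ge p$; write $y=\kappa(t)$. Finally $q\not\le y$, since otherwise $p\le q\vee x\le y$.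
\end{proof}

\section{Arcs}\label{sec:arcs}

From now on $L=W_{\mathbf{s}}$, and we identify an arc $\alpha$ with the tree $J_\alpha$; thus $\alpha(p,q)$ is given by \eqref{eq:J}, and $\alpha\le T$, $\alpha_*$, $\kappa(\alpha)$ make sense.

\subsection{The maps $\alpha\mapsto\alpha_*$ and $\kappa$}

\begin{lemma}\label{lem:lower}
For $\alpha=(i,j,A,B,r)$, the tree $\alpha_*$ has the inversion numbers of $\alpha$, except that $\alpha_*(i,j)=r-1$.
\end{lemma}

\begin{proof}
Let $f$ be the modified function. It suffices to check (T) and (P) on the triples containing $i$ and $j$, for then $f$ is a tree one unit below $\alpha$, hence covered by it. For $(i,k,j)$ with $k\in A$: $f(i,k)=r>f(i,j)$ and $f(k,j)=0$. With $k\in B$: $f(i,k)=0\le f(i,j)$ and $f(k,j)=s_k$. With $s_k=0$ there is no condition. For $(i,j,c)$: $f(i,j)\ge0=f(i,c)$ and $f(j,c)=0$. For $(a,i,j)$: $f(a,i)=f(a,j)=0$.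
\end{proof}

Reflecting trees in a vertical axis gives an order-reversing involution $\mu$ of $W_{\mathbf{s}}$ with $(\mu T)(a,c)=s_a-T(a,c)$. It sends JIs to MIs, so MIs are also described by arcs. Put
\[
\bar\alpha=(i,j,B,A,s_i+1-r).
\]
Let $\alpha=(i,j,A,B,r)$ and $\beta=(i',j',A',B',r')$. A pair $p<q$ is \emph{violated for $(\alpha,\beta)$} if $\alpha(p,q)+\bar\beta(p,q)>s_p$; so $\alpha\le\mu(\bar\beta)$ if and only if no pair is violated. Both terms are at most $s_p$, so both must be positive. If one of them equals $s_p$, this suffices, and otherwise $p=i=i'$, where the sum is $r+s_p+1-r'$. Thus $(p,q)$ is violated if and only if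
\begin{equation}\tag{V}\label{eq:V}
\begin{gathered}
p<q,\qquad p\in(\{i\}\cup B)\cap(\{i'\}\cup A'),\qquad q\in(A\cup\{j\})\cap(B'\cup\{j'\}),\\
\text{and } r\ge r' \text{ in case } p=i=i'.
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:kappaarc}
$\kappa(\alpha)=\mu(\bar\alpha)$ and $\kappa(\alpha)^*=\mu(\bar\alpha_*)$. Hence $\alpha\to\beta$ if and only if some pair is violated for $(\alpha,\beta)$. A tree $u$ satisfies $u\le\kappa(\alpha)$ if and only if
\begin{equation}\tag{K}\label{eq:K}
u(i,q)\le r-1\ \text{ and }\ u(p,q)=0\quad\text{for all } q\in B\cup\{j\} \text{ and all } p\in A \text{ with } p<q.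
\end{equation}
\end{lemma}

\begin{proof}
The tree $m=\mu(\bar\alpha)$ is an MI with $m^*=\mu(\bar\alpha_*)$. By \eqref{eq:V} the only violated pair for $(\alpha,\alpha)$ is $(i,j)$, where the sum is $s_i+1$. Lowering either term by one removes the violation, so $\alpha\not\le m$, $\alpha_*\le m$ and $\alpha\le m^*$ by Lemma~\ref{lem:lower}. Lemma~\ref{lem:kappa}(a) gives $m=\kappa(\alpha)$. Condition \eqref{eq:K} spells out $u(p,q)\le s_p-\bar\alpha(p,q)$.
\end{proof}

\subsection{The subarc order}

For $x<y$ in $\{i\}\cup A\cup B\cup\{j\}$ the \emph{restriction} of $\alpha=(i,j,A,B,r)$ is the arc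
\[
\alpha|[x,y]=(x,y,A\cap{]x,y[},B\cap{]x,y[},\rho),\qquad \rho=\begin{cases} r&\text{if }x=i,\\ 1&\text{if }x\in A,\\ s_x&\text{if }x\in B.\end{cases}
\]
The value $s_x$ for $x\in B$ is the inversion number $\alpha(x,j)$, and the value $1$ for $x\in A$ is its mirror image: $\overline{\alpha|[x,y]}=\bar\alpha|[x,y]$. Write $\gamma\sqsubseteq\alpha$ if $\gamma$ is a restriction of $\alpha$. A restriction of a restriction of $\alpha$ to $[x,y]$ is $\alpha|[x,y]$, so $\sqsubseteq$ is a partial order. An arc cannot be cut at a zero position: for $\mathbf{s}=(1,1,0,0)$ the arcs $(1,3,\{2\},\varnothing,1)$ and $(1,4,\{2\},\varnothing,1)$ are incomparable.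

\begin{proposition}\label{prop:forcing}
The subarc order is $\sqsubseteq$. More precisely, for arcs $\alpha,\gamma,\tau$:
\begin{itemize}
\item[(E)] $\alpha\le\kappa(\tau)^*$ and $\alpha\not\le\kappa(\tau)$ if and only if $\tau\sqsubseteq\alpha$, $i_\tau\in\{i_\alpha\}\cup B_\alpha$, $j_\tau\in A_\alpha\cup\{j_\alpha\}$;
\item[(F)] $\gamma_*\le\kappa(\tau)$ and $\gamma\not\le\kappa(\tau)$ if and only if $\gamma\sqsubseteq\tau$, $i_\gamma\in\{i_\tau\}\cup A_\tau$, $j_\gamma\in B_\tau\cup\{j_\tau\}$.
\end{itemize}
\end{proposition}

\begin{proof}
(E) By Lemmas~\ref{lem:lower} and~\ref{lem:kappaarc}, the left side says that $(i_\tau,j_\tau)$ is the only violated pair for $(\alpha,\tau)$ and that its sum is $s_{i_\tau}+1$. Assume this. By \eqref{eq:V} the ends of $\tau$ are placed as stated. The sum condition reads $r_\tau=\alpha(i_\tau,j_\tau)$, which is $r_\alpha$ if $i_\tau=i_\alpha$ and $s_{i_\tau}$ if $i_\tau\in B_\alpha$. A point $b\in B_\alpha\cap A_\tau$ would make $(b,j_\tau)$ violated, and a point $a\in A_\alpha\cap B_\tau$ would make $(i_\tau,a)$ violated. So the sides agree and $\tau=\alpha|[i_\tau,j_\tau]$. Conversely, under the right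 side the two intersections in \eqref{eq:V} are $\{i_\tau\}$ and $\{j_\tau\}$, and $r_\tau=\alpha(i_\tau,j_\tau)$ gives the sum $s_{i_\tau}+1$.

(F) The left side says that $(i_\gamma,j_\gamma)$ is the only violated pair for $(\gamma,\tau)$, with sum $s_{i_\gamma}+1$. By \eqref{eq:V} the ends of $\gamma$ are then placed as stated, and the sum condition reads $r_\gamma=r_\tau$ if $i_\gamma=i_\tau$ and $r_\gamma=1$ if $i_\gamma\in A_\tau$. A point $b\in B_\gamma\cap A_\tau$ would make $(b,j_\gamma)$ violated, and $a\in A_\gamma\cap B_\tau$ would make $(i_\gamma,a)$ violated. So $\gamma=\tau|[i_\gamma,j_\gamma]$. Conversely, under the right side the intersections in \eqref{eq:V} are $\{i_\gamma\}$ and $\{j_\gamma\}$, and the sum condition holds.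

By Lemma~\ref{lem:D}(b), $\alpha\,D\,\gamma$ implies $\gamma\sqsubseteq\tau\sqsubseteq\alpha$ for some $\tau$. Conversely, let $\gamma\sqsubseteq\alpha$ and $\gamma\neq\alpha$. Let $x=i_\alpha$ if $i_\gamma\in A_\alpha$ and $x=i_\gamma$ otherwise; let $y=j_\alpha$ if $j_\gamma\in B_\alpha$ and $y=j_\gamma$ otherwise. Then $\tau=\alpha|[x,y]$ satisfies the right sides of (E) and (F), so $\alpha\,D\,\gamma$. Lemma~\ref{lem:D}(a) concludes.
\end{proof}

\begin{lemma}\label{lem:mirror}
Let $\equiv$ be a congruence and $\mu(\equiv)$ its image under $\mu$. Then $W_{\mathbf{s}}/\mu(\equiv)$ is dual to $W_{\mathbf{s}}/{\equiv}$, and each of \textup{(1)}, \textup{(2)}, \textup{(3)} holds for $\equiv$ if and only if it holds for $\mu(\equiv)$.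
\end{lemma}

\begin{proof}
The map $\mu$ induces the duality, and (1) is self-dual. By Lemmas~\ref{lem:label}, \ref{lem:kappa}(b) and~\ref{lem:kappaarc}, $\equiv$ contracts $\alpha$ if and only if $\mu(\bar\alpha)\equiv\mu(\bar\alpha_*)$, that is, if and only if $\mu(\equiv)$ contracts $\bar\alpha$. So $\mathcal{A}_{\mu(\equiv)}=\{\bar\alpha:\alpha\in\mathcal{A}_\equiv\}$. The involution $\alpha\mapsto\bar\alpha$ preserves $\sqsubseteq$, exchanges left and right arcs, and exchanges the two kinds of pairs in (3).
\end{proof}

The next lemma says that an arc appears in every interval in which two pieces of it appear.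

\begin{lemma}\label{lem:glue}
Let $t=(i,j,A,B,r)$, $k\in A\cup B$, $t_1=t|[i,k]$ and $t_2=t|[k,j]$. Then $t\le t_1\vee t_2$ and $\kappa(t)\ge\kappa(t_1)\wedge\kappa(t_2)$.
\end{lemma}

\begin{proof}
Let $z\ge t_1,t_2$, and let $p\in\{i\}\cup B$, $q\in A\cup\{j\}$, $p<q$. If $q\le k$, then $t(p,q)=t_1(p,q)$. If $p\ge k$, then $p\in B$ and $t(p,q)=s_p=t_2(p,q)$. If $p<k<q$, then $z(k,q)\ge t_2(k,q)\ge1$, so (T) gives $z(p,q)\ge z(p,k)\ge t_1(p,k)=t(p,q)$. Hence $z\ge t$. Applying $\mu$ to the inequality $\bar t\le\bar t_1\vee\bar t_2$ gives the second claim by Lemma~\ref{lem:kappaarc}.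
\end{proof}

\section{Cellular intervals and tiled arcs}\label{sec:cells}

\subsection{The labels of a cellular interval}

Let $E$ be an independent set of arcs. An arc $t=(i,j,A,B,r)$ is \emph{$E$-tiled} if there are $i=c_0<c_1<\dots<c_m=j$ in $\{i\}\cup A\cup B\cup\{j\}$ such that all \emph{tiles} $t|[c_{x-1},c_x]$ lie in $E$. The $c_x$ are the \emph{tile ends}, and $c_1,\dots,c_{m-1}$ are the \emph{joints}. Let $\Lambda(E)$ be the set of $E$-tiled arcs. For $E=\{a,b\}$ in Section~\ref{subsec:hexagon}, $\Lambda(E)=\{a,b,\alpha,\beta\}$.

We show that $\Lambda(E)$ is the label set of the cellular interval with atoms labeled by $E$. Lemma~\ref{lem:glue} gives one inclusion. For the other, one finds a tile $\varepsilon$ inside a label $t$ and cuts it out. The difficulty is that the two remaining pieces must again satisfy $u\le\kappa(\cdot)$, and \eqref{eq:K} for the pieces involves the cut points, about which \eqref{eq:K} for $t$ says nothing. The missing information comes from the fact that $\varepsilon$ labels a cover of $u$.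

\begin{lemma}\label{lem:cover}
Let $u\lessdot y$ have label $\varepsilon=(a,c,A,B,r)$. Then
\begin{itemize}
\item[(a)] $u(a,c)=r-1$;
\item[(b)] $u(p,a)=u(p,c)$ for all $p<a$;
\item[(c)] if $s_c>0$, there is no $q>c$ with $u(a,q)=r-1$ and $u(c,q)=s_c$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) follows from $\varepsilon_*\le u$, $\varepsilon\not\le u$ and Lemma~\ref{lem:lower}. By the definition of the label, every arc $\omega\le y$ with $\omega\not\le u$ satisfies $\omega\ge\varepsilon$, hence $\omega(a,c)\ge r\ge1$. To prove (b) and (c) we assume the contrary and build an arc $\omega\le y$, $\omega\not\le u$, with $\omega(a,c)=0$. Note that $y\ge u$ and $y(a,c)\ge r$.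

(b) If $u(p,a)<u(p,c)$, then (P) gives $u(a,c)=s_a\ge r$, contradicting (a). Suppose $l=u(p,a)>u(p,c)$. Since $y(a,c)>0$, (T) gives $y(p,c)\ge y(p,a)\ge l$. Let $\omega=(p,c,A_\omega,B_\omega,l)$, where $A_\omega$ is the set of nonzero $e\in{]p,c[}$ with $y(p,e)\ge l$. Then $y(p,f)\ge l$ for $f\in A_\omega\cup\{c\}$. If $b\in B_\omega$ and $f>b$, then $y(p,b)<l\le y(p,f)$ and (P) gives $y(b,f)=s_b$. So $\omega\le y$. Also $\omega\not\le u$ since $u(p,c)<l$, and $a\in A_\omega$, so $\omega(a,c)=0$.

(c) Suppose $q$ exists. Since $y(c,q)=s_c>0$, (T) gives $y(a,q)\ge y(a,c)\ge r$. The arc built as in (b) would have $c$ on side $A$, so we move $c$ to side $B$ together with the points that must follow it. Let $Z$ consist of $c$ and of the nonzero $e\in{]c,q[}$ with $y(c,e)<s_c$. Let $\omega=(a,q,A_\omega,B_\omega,r)$, where $A_\omega$ is the set of nonzero $e\in{]a,q[}\setminus Z$ with $y(a,e)\ge r$. Then $y(a,f)\ge r$ for $f\in A_\omega\cup\{q\}$, and $y(c,f)=s_c$ if moreover $f>c$. Let $b\in B_\omega$ and $f\in A_\omega\cup\{q\}$ with $f>b$. If $y(a,b)<r$, then (P) for $(a,b,f)$ gives $y(b,f)=s_b$. Otherwise $b\in Z$. If $b=c$, then $y(b,f)=s_b$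 was just noted. If $b>c$, then $y(c,b)<s_c=y(c,f)$ and (P) for $(c,b,f)$ gives $y(b,f)=s_b$. So $\omega\le y$. Also $\omega\not\le u$ since $u(a,q)=r-1$, and $c\in B_\omega$, so $\omega(a,c)=0$.
\end{proof}

\begin{proposition}\label{prop:tiled}
Let $Y$ be a non-empty set of upper covers of $u$ with label set $E$, let $v=\bigvee Y$ and $I=[u,v]$. Then $\operatorname{Lab}(I)=\Lambda(E)$.
\end{proposition}

\begin{proof}
We use the criterion of Lemma~\ref{lem:interval}(a). Every $\varepsilon\in E$ satisfies $\varepsilon\le v$ and $u\le\kappa(\varepsilon)$. By Lemma~\ref{lem:glue} and induction on the number of tiles, so does every $t\in\Lambda(E)$.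

Conversely, let $t=(i,j,A,B,r)$ with $t\le v$ and $u\le\kappa(t)$; we induct on $j-i$. Since $v=u\vee\bigvee E$ and $t\not\le\kappa(t)$, some $\varepsilon\in E$ is not below $\kappa(t)$, while $\varepsilon_*\le u\le\kappa(t)$. By Proposition~\ref{prop:forcing}(F), $\varepsilon=t|[a,c]$ with $a\in\{i\}\cup A$ and $c\in B\cup\{j\}$. We apply Lemma~\ref{lem:cover} to $u\lessdot u\vee\varepsilon$.

Suppose $a\neq i$ and let $t_1=t|[i,a]$. As $a\in A$, formula \eqref{eq:J} gives $t_1\le t\le v$. Condition \eqref{eq:K} for $t_1$ concerns $q\in B\cap{]i,a[}$, where it is part of \eqref{eq:K} for $t$, and $q=a$, where $u(p,a)=u(p,c)$ by Lemma~\ref{lem:cover}(b) and \eqref{eq:K} for $t$ applies to $c\in B\cup\{j\}$. So $u\le\kappa(t_1)$.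

Suppose $c\neq j$ and let $t_2=t|[c,j]$, of weight $s_c>0$. As $c\in B$, formula \eqref{eq:J} gives $t_2\le t\le v$. In \eqref{eq:K} for $t_2$ the conditions with $p\in A$ are part of \eqref{eq:K} for $t$. It remains to show $u(c,q)\le s_c-1$ for $q>c$ in $B\cup\{j\}$. Suppose $u(c,q)=s_c$. By (T) and Lemma~\ref{lem:cover}(a), $u(a,q)\ge u(a,c)=r_\varepsilon-1$. By \eqref{eq:K} for $t$, $u(a,q)\le r-1=r_\varepsilon-1$ if $a=i$, and $u(a,q)=0=r_\varepsilon-1$ if $a\in A$. So $u(a,q)=r_\varepsilon-1$, contradicting Lemma~\ref{lem:cover}(c). Hence $u\le\kappa(t_2)$.

By induction $t_1$ and $t_2$, when present, are $E$-tiled, and with $\varepsilon$ their tiles tile $t$.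
\end{proof}

\begin{corollary}\label{cor:cells}
Let $\equiv$ be a congruence of $W_{\mathbf{s}}$.
\begin{itemize}
\item[(a)] For every independent set $E\subseteq\mathcal{A}_\equiv$, the quotient has a cellular interval isomorphic to $\mathcal{L}(\Lambda(E)\cap\mathcal{A}_\equiv,\to)$.
\item[(b)] Every cellular interval $[\xi,\bigvee H]$ of the quotient is isomorphic to $\mathcal{L}(\Lambda(E)\cap\mathcal{A}_\equiv,\to)$ for an independent set $E\subseteq\mathcal{A}_\equiv$ with $|E|=|H|$.
\end{itemize}
\end{corollary}

\begin{proof}
Let $Y$ be a non-empty set of uncontracted upper covers of $u$, with label set $E$. By Lemma~\ref{lem:quot}(a), $\pi([u,\bigvee Y])=[\pi(u),\bigvee\pi(Y)]$ is cellular, and by Propositions~\ref{prop:model} and~\ref{prop:tiled} it is isomorphic to $\mathcal{L}(\Lambda(E)\cap\mathcal{A}_\equiv,\to)$. For (a) take $u,Y$ from Lemma~\ref{lem:atoms}. For (b) let $u$ be the maximum of $\xi$ and $Y$ the set of covers corresponding to $H$ in Lemma~\ref{lem:quot}(b).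
\end{proof}

\subsection{The relation $\to$ on tiled arcs}

\begin{lemma}\label{lem:indep}
Let $E$ be independent.
\begin{itemize}
\item[(a)] Distinct elements of $E$ have distinct upper ends. Hence an arc in $\Lambda(E)$ has only one tiling.
\item[(b)] If $\varepsilon=(c,e,A,B,r)$ and $\varepsilon'=(c,f,A',B',r)$ are in $E$ with $e<f$, then $s_e=0$, $A=A'\cap{]c,e[}$ and $B=B'\cap{]c,e[}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\varepsilon=(i,j,A,B,r)$ and $\varepsilon'=(i',j,A',B',r')$ be distinct, with $i\le i'$. If $i<i'$, the nonzero point $i'$ lies in $A\cup B$, and by \eqref{eq:V} the pair $(i',j)$ is violated for $(\varepsilon,\varepsilon')$ if $i'\in B$ and for $(\varepsilon',\varepsilon)$ if $i'\in A$. If $i=i'$, the pair $(i,j)$ is violated in the order that puts the larger weight first. Both cases contradict independence. A tiling is then determined tile by tile from the upper end.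

(b) The weights are equal, so the last clause of \eqref{eq:V} holds for $p=c$ in both orders. If $s_e\neq0$, then $(c,e)$ is violated for $(\varepsilon,\varepsilon')$ if $e\in B'$ and for $(\varepsilon',\varepsilon)$ if $e\in A'$. A point $k\in A\cap B'$ makes $(c,k)$ violated for $(\varepsilon,\varepsilon')$, and $k\in B\cap A'$ makes it violated for $(\varepsilon',\varepsilon)$.
\end{proof}

Part (b) locates the role of zero entries: two tiles with the same lower end and the same weight can coexist only if the shorter one ends at a zero position.

A violated pair for two tiled arcs may a priori sit in the interior of tiles. To compare $\to$ with homomorphisms between modules whose composition factors are the tiles, we need it to be expressed through whole tiles. Say that $t,t'\in\Lambda(E)$ \emph{agree on $[p,q]$} if $p<q$ are tile ends of both, and $t,t'$ have the same tiles between $p$ and $q$ and the same sides at the joints in ${]p,q[}$.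

\begin{proposition}\label{prop:arrow}
Let $E$ be independent and let $t=(i,j,A,B,r)$, $t'=(i',j',A',B',r')$ be in $\Lambda(E)$. Then $t\to t'$ if and only if $t,t'$ agree on some $[p,q]$ with
\[
p\in\{i\}\cup B,\qquad q\in A\cup\{j\},\qquad p\in\{i'\}\cup A',\qquad q\in B'\cup\{j'\}.
\]
\end{proposition}

\begin{proof}
If the condition holds, then $(p,q)$ is violated: when $p=i=i'$, the common first tile has weight $r=r'$.

Conversely, take a violated pair $(p,q)$ with $q-p$ minimal. It satisfies the four memberships, and we show that $t,t'$ agree on $[p,q]$. Every nonzero $k\in{]p,q[}$ has the same side in $t$ and $t'$, since $k\in A\cap B'$ would make $(p,k)$ violated and $k\in B\cap A'$ would make $(k,q)$ violated. Let $p=z_0<z_1<\dots<z_g=q$, where $z_1,\dots,z_{g-1}$ are the joints of $t$ or of $t'$ in ${]p,q[}$. For $1\le x\le g$ let $\varepsilon_x$ and $\varepsilon'_x$ be the tiles of $t$ and $t'$ whose ends enclose $[z_{x-1},z_x]$. We split \eqref{eq:V} for $(\varepsilon_x,\varepsilon'_x)$ into two halves. Step $x$ is \emph{left-good} if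
\[
z_{x-1}\in(\{i_{\varepsilon_x}\}\cup B_{\varepsilon_x})\cap(\{i_{\varepsilon'_x}\}\cup A_{\varepsilon'_x}),
\]
with $r_{\varepsilon_x}\ge r_{\varepsilon'_x}$ when $z_{x-1}$ is the lower end of both tiles. It is \emph{right-good} if
\[
z_x\in(A_{\varepsilon_x}\cup\{j_{\varepsilon_x}\})\cap(B_{\varepsilon'_x}\cup\{j_{\varepsilon'_x}\}).
\]
If step $x$ is both, then $\varepsilon_x\to\varepsilon'_x$, so $\varepsilon_x=\varepsilon'_x$ by independence, and since the two sides of this tile are disjoint, $z_{x-1}$ and $z_x$ are its ends. Call this fact $(\ast)$.

\emph{Every step is left-good.} For $x=1$: the point $p\in\{i\}\cup B$ is the lower end of $\varepsilon_1$ or an interior point of it on side $B$, and $p\in\{i'\}\cup A'$ is the lower end of $\varepsilon'_1$ or an interior point on side $A$. If $p$ is the lower end of both, then $r_{\varepsilon_1}$ is $r$ (if $p=i$) or $s_p$, and $r_{\varepsilon'_1}$ is $r'$ (if $p=i'$) or $1$; using $r\ge r'$ when $p=i=i'$, we get $r_{\varepsilon_1}\ge r_{\varepsilon'_1}$ in all four cases. Now let step $x<g$ be left-good and $z=z_x$.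
\begin{itemize}
\item If $z$ is a joint of both arcs, it is the lower end of $\varepsilon_{x+1}$ and $\varepsilon'_{x+1}$. It has the same side in both arcs, so the two weights are equal ($1$ on side $A$, $s_z$ on side $B$).
\item If $z$ is a joint of $t$ only, it is the upper end of $\varepsilon_x$ and interior to $\varepsilon'_x=\varepsilon'_{x+1}$. If $z\in B'$, step $x$ is right-good, and $(\ast)$ makes $z$ an end of $\varepsilon'_x$, which is false. So $z\in A'$, and $z=i_{\varepsilon_{x+1}}\in A_{\varepsilon'_{x+1}}$.
\item If $z$ is a joint of $t'$ only, it is the upper end of $\varepsilon'_x$ and interior to $\varepsilon_x=\varepsilon_{x+1}$. If $z\in A$, step $x$ is right-good, and $(\ast)$ makes $z$ an end of $\varepsilon_x$, which is false. So $z\in B$, and $z=i_{\varepsilon'_{x+1}}\in B_{\varepsilon_{x+1}}$.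
\end{itemize}
In each case step $x+1$ is left-good.

\emph{Every step is right-good.} Step $g$ is, because $q\in A\cup\{j\}$ is the upper end of $\varepsilon_g$ or interior on side $A$, and $q\in B'\cup\{j'\}$ is the upper end of $\varepsilon'_g$ or interior on side $B$. If step $x>1$ is right-good, then by $(\ast)$ the point $z_{x-1}>p$ is the lower end of $\varepsilon_x=\varepsilon'_x$, hence a joint of both arcs and the upper end of $\varepsilon_{x-1}$ and $\varepsilon'_{x-1}$; so step $x-1$ is right-good.

By $(\ast)$, $\varepsilon_x=\varepsilon'_x$ has ends $z_{x-1},z_x$ for all $x$, so $t$ and $t'$ agree on $[p,q]$.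
\end{proof}

\section{Conditions (2) and (3) are necessary}\label{sec:necessary}

In both cases we choose an independent set $E\subseteq\mathcal{A}_\equiv$, put $N=\Lambda(E)\cap\mathcal{A}_\equiv$, and transport the cellular interval of Corollary~\ref{cor:cells}(a) to a smaller lattice where degrees are easy to count. Suppose $\varphi$ is an injection from $N$ into the set of $\mathbf{s}'$-arcs such that $t\to t'$ if and only if $\varphi(t)\to\varphi(t')$, and such that $\varphi(N)$ is a down set for $\sqsubseteq$. By Proposition~\ref{prop:forcing}, $\varphi(N)=\mathcal{A}_{\equiv'}$ for a congruence $\equiv'$ of $W_{\mathbf{s}'}$. Proposition~\ref{prop:model}, applied to the whole lattice $W_{\mathbf{s}'}$, in which every arc $\gamma$ labels $\gamma_*\lessdot\gamma$, gives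
\begin{equation}\tag{Tr}\label{eq:transfer}
\mathcal{L}(N,\to)\cong W_{\mathbf{s}'}/{\equiv'}.
\end{equation}

\begin{proposition}\label{prop:not2}
If \textup{(2)} fails, then \textup{(1)} fails.
\end{proposition}

\begin{proof}
Let $\alpha=(i,j,A,B,r)$ be minimal in the complement of $\mathcal{A}_\equiv$, with $A,B\neq\varnothing$. Let $k_2<\dots<k_{h-1}$ be the elements of $A\cup B$, and put $k_1=i$, $k_h=j$; thus $h\ge4$. Let $E=\{\alpha|[k_x,k_{x+1}]:1\le x<h\}$. These arcs have no interior points and distinct lower ends, so $E$ is independent by \eqref{eq:V}. They are proper subarcs of $\alpha$, so $E\subseteq\mathcal{A}_\equiv$.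

Let $\mathbf{s}'=(1,\dots,1)$ of length $h$. An arc $t\in\Lambda(E)$ runs from some $k_x$ to some $k_y$, all its interior points are joints, and its weight is that of the tile starting at $k_x$. Let $\varphi(t)$ be obtained by replacing each $k_x$ by $x$ and the weight by $1$. This map is injective. It preserves and reflects $\to$, because the weight clause of \eqref{eq:V} holds automatically on both sides and the other clauses involve only ends, sides and order. Every restriction of $t$ is a union of tiles, hence lies in $\Lambda(E)$, and $\varphi$ commutes with restriction. So $\varphi(N)$ is a down set and \eqref{eq:transfer} applies. Let $\alpha'=\varphi(\alpha)=(1,h,A',B',1)$. Then $\equiv'$ contracts $\alpha'$ and none of its proper subarcs.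

View elements of $W_{\mathbf{s}'}$ as words. The covers are $\cdots xy\cdots\lessdot\cdots yx\cdots$ with $x<y$ adjacent, and the upper word has exactly one more inversion, $(x,y)$. The label is the arc $\gamma$ from $x$ to $y$ in which $k\in{]x,y[}$ has side $A$ if it stands to the left of the swapped pair and side $B$ if it stands to the right. Indeed every inversion in \eqref{eq:J} for $\gamma$ is an inversion of the upper word, and all but $(x,y)$ are inversions of the lower word, so Lemma~\ref{lem:label} applies.

Write $A'=\{a_1<\dots<a_p\}$ and $B'=\{b_1<\dots<b_q\}$, with $p,q\ge1$ and $p+q=h-2$. By \eqref{eq:J} and Lemma~\ref{lem:lower},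
\[
\alpha'=a_1\cdots a_p\,h\,1\,b_1\cdots b_q\ \equiv'\ \alpha'_*=a_1\cdots a_p\,1\,h\,b_1\cdots b_q .
\]
In both words the points of $A'$ stand left of those of $B'$, and the labels are read off as follows. The word $\alpha'_*$ has two descents, $a_p1$ and $hb_1$, with labels $\alpha'|[1,a_p]$ and $\alpha'|[b_1,h]$. The word $\alpha'$ has the ascents $a_xa_{x+1}$, $a_ph$, $1b_1$, $b_xb_{x+1}$, with labels $\alpha'|[a_x,a_{x+1}]$, $\alpha'|[a_p,h]$, $\alpha'|[1,b_1]$, $\alpha'|[b_x,b_{x+1}]$. All are proper subarcs of $\alpha'$, hence uncontracted. By Lemma~\ref{lem:quot}(b) the class has minimum $\alpha'_*$ and maximum $\alpha'$, and its degree is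
\[
2+(p-1)+1+1+(q-1)=h .
\]
The identity has $h-1$ upper covers, with uncontracted labels $\alpha'|[x,x+1]$, so its class has degree $h-1$. The cellular interval is not regular.
\end{proof}

The hypothesis $A,B\neq\varnothing$ is what produces the extra edge. For $A'=\varnothing$ the same count gives $\alpha'_*=1\,h\,b_1\cdots b_q$ one descent and $\alpha'=h\,1\,b_1\cdots b_q$ exactly $q=h-2$ ascents, for a total of $h-1$.

\begin{proposition}\label{prop:not3}
If \textup{(3)} fails, then \textup{(1)} fails.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:mirror} we may assume that $\beta=(i,j,\{c\},\varnothing,r)$ and $\beta'=(i,j',\{c\},\varnothing,r)$ lie in $\mathcal{A}_\equiv$, with indices as in (3). Let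
\[
E=\{(i,c,\varnothing,\varnothing,r),\ (c,j,\varnothing,\varnothing,1),\ (c,j',\varnothing,\varnothing,1)\}.
\]
These are subarcs of $\beta$ or $\beta'$, so $E\subseteq\mathcal{A}_\equiv$. For arcs without interior points \eqref{eq:V} forces equal lower ends and equal upper ends, so $E$ is independent. The set $\Lambda(E)$ consists of $E$, $\beta$, $\beta'$ and, if $s_c=1$, also $(i,j,\varnothing,\{c\},r)$ and $(i,j',\varnothing,\{c\},r)$. Let $\varphi$ replace $i,c,j,j'$ by $1,2,3,4$ and the weight by $1$, with $\mathbf{s}'=(1,1,0,0)$. Arcs of $\Lambda(E)$ with the same lower end have the same weight, so $\varphi$ preserves and reflects $\to$ by \eqref{eq:V}. The proper subarcs of arcs in $\varphi(N)$ lie in $\varphi(E)$, so $\varphi(N)$ is a down set and \eqref{eq:transfer} applies.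

Use the notation of Section~\ref{subsec:eighteen}. The three upper covers of $\hat0$ are the trees of $\varphi(E)$ and are their own labels; they are uncontracted, so the class of $\hat0$ has degree $3$. The element $X=(1;10,10)$ has exactly two lower and two upper covers. The cover $(1;00,10)\lessdot X$ has label $\varphi(\beta)=(1;10,00)$, since this tree is below $X$, is not below $(1;00,10)$, and its lower cover $(1;00,00)$ is. Exchanging $v$ and $w$, the cover $(1;10,00)\lessdot X$ has label $\varphi(\beta')=(1;00,10)$. The covers $X\lessdot(1;11,10)$ and $X\lessdot(1;10,11)$ have labels $(0;01,00)$ and $(0;00,01)$, which lie in $\varphi(E)$. None of the four labels is contracted, so the class of $X$ is $\{X\}$ and has degree $4$.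
\end{proof}

\section{Conditions (2) and (3) are sufficient}\label{sec:sufficient}

Assume (2) and (3). Let $[\xi,\bigvee H]$ be a cellular interval of $W_{\mathbf{s}}/{\equiv}$, let $E$ be as in Corollary~\ref{cor:cells}(b), and $N=\Lambda(E)\cap\mathcal{A}_\equiv$. We prove that $\mathcal{L}(N,\to)$ has an $|E|$-regular cover graph. Note that $E\subseteq N$, and that $N$ is closed under restriction to a run of consecutive tiles.

\subsection{Representation theory}

Let $K$ be an algebraically closed field and $\Gamma$ a finite-dimensional $K$-algebra. Modules are finite-dimensional. For a class $\mathcal{C}$ of modules let ${}^\perp\mathcal{C}$ be the class of $M$ with $\operatorname{Hom}(M,C)=0$ for all $C\in\mathcal{C}$, and $\mathcal{C}^\perp$ the class of $M$ with $\operatorname{Hom}(C,M)=0$ for all $C\in\mathcal{C}$. A \emph{torsion class} is a class of modules closed under quotients and extensions; $\operatorname{tors}\Gamma$ is the poset of torsion classes under inclusion. Every ${}^\perp\mathcal{C}$ is a torsion class. Every torsion class satisfies $\mathcal{T}={}^\perp(\mathcal{T}^\perp)$: a module $M$ has a largest submodule $M'$ in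 $\mathcal{T}$, extension closure gives $M/M'\in\mathcal{T}^\perp$, and $M\in{}^\perp(\mathcal{T}^\perp)$ forces $M/M'=0$.

\begin{proposition}\label{prop:tors}
If $\Gamma$ has finitely many indecomposable modules up to isomorphism, then the cover graph of $\operatorname{tors}\Gamma$ is regular, of degree the number $|\Gamma|$ of isomorphism classes of simple modules.
\end{proposition}

\begin{proof}
Let $\tau$ be the Auslander--Reiten translate and $|M|$ the number of non-isomorphic indecomposable summands of $M$. Consider pairs $(M,P)$ of basic modules with $P$ projective, $\operatorname{Hom}(M,\tau M)=0$ and $\operatorname{Hom}(P,M)=0$. Such a pair is \emph{support $\tau$-tilting} if $|M|+|P|=|\Gamma|$ and \emph{almost complete} if $|M|+|P|=|\Gamma|-1$. By Adachi, Iyama and Reiten \cite{AIR}, functorially finite torsion classes correspond to support $\tau$-tilting pairs (Theorem~2.7); each almost complete pair has exactly two completions, which are called mutations of each other (Theorem~2.18); and the Hasse quiver of the resulting poset is the mutation quiver (Corollary~2.34). Under our hypothesis every torsion class consists of the summands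 of finite direct sums of copies of one module, and such a class is functorially finite. A support $\tau$-tilting pair has one mutation for each of its $|\Gamma|$ summands. These mutations are distinct, since a pair obtained by removing either of two different summands would contain all summands of the original pair and so be equal to it.
\end{proof}

Let $Q$ be a finite quiver and $\mathcal{I}$ an ideal of the path algebra $KQ$ generated by paths of length at least $2$ and containing all sufficiently long paths. Modules over $KQ/\mathcal{I}$ are representations of $Q$ in which these paths act by zero; the simple modules correspond to the vertices. The algebra is a \emph{string algebra} if every vertex has at most two incoming and at most two outgoing arrows, and every arrow can be followed by at most one arrow, and preceded by at most one arrow, so as to form a path outside $\mathcal{I}$. A \emph{string} is a walk in $Q$, traversing each arrow forward or backward, that never traverses an arrow and immediately returns along it, and such that no subwalk, read in either direction, is a path in $\mathcal{I}$; vertices are strings of length zero. A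 \emph{band} is a closed string of positive length all of whose powers are strings. A string that visits distinct vertices defines the \emph{string module} with $K$ at each visited vertex, in which the arrows of the string act by the identity and all other arrows by zero. A substring is a \emph{factor substring} if the arrows of the string adjacent to it point away from it, and a \emph{submodule substring} if they point into it. We use two theorems. By Butler and Ringel \cite{BR}, if there are no bands, the string modules, with strings taken up to reversal, are a complete list of pairwise non-isomorphic indecomposable modules. By Crawley-Boevey \cite{CB}, the space of homomorphisms from one string module to another has a basis indexed by the pairs consisting of a factor substring of the first string and an equal submodule substring of the second.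

\subsection{The algebra of a cellular interval}

We first remove from (3) the requirement that the arcs be short.

\begin{lemma}\label{lem:long}
There are no arcs $(i,j,A,B,r)$ and $(i,j',A',B',r)$ in $\mathcal{A}_\equiv$ with $j<j'$, $s_j=0$, $A=A'\cap{]i,j[}$, $B=B'\cap{]i,j[}$ and $A\cup B\neq\varnothing$.
\end{lemma}

\begin{proof}
Given such arcs, let $c=\max(A\cup B)$, let $i_0$ be the largest element of $\{i\}\cup A\cup B$ below $c$, and let $j_0$ be the smallest element of $A'\cup B'\cup\{j'\}$ above $j$. Restrict the first arc to $[i_0,j]$ and the second to $[i_0,j_0]$. Both restrictions lie in $\mathcal{A}_\equiv$ and have the same weight. Since $s_j=0$, the only nonzero point of ${]i_0,j_0[}$ is $c$, and it has the same side in both. This violates (3) with indices $i_0<c<j<j_0$.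
\end{proof}

For $\varepsilon,\varepsilon'\in E$ with $j_\varepsilon=i_{\varepsilon'}=c$, call $\varepsilon'$ a \emph{child} of $\varepsilon$ and $\varepsilon$ the \emph{parent} of $\varepsilon'$. The parent is unique by Lemma~\ref{lem:indep}(a), so $E$ is a forest. If $r_{\varepsilon'}=1$, let $\varepsilon\cup_A\varepsilon'$ be the arc with tiles $\varepsilon,\varepsilon'$ and joint $c$ on side $A$; if $r_{\varepsilon'}=s_c$, let $\varepsilon\cup_B\varepsilon'$ be the arc with joint $c$ on side $B$. Let $Q$ be the quiver with vertex set $E$ and
\begin{itemize}
\item an \emph{$A$-arrow} $\varepsilon\to\varepsilon'$ from parent to child whenever $\varepsilon\cup_A\varepsilon'$ is defined and lies in $N$;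
\item a \emph{$B$-arrow} $\varepsilon'\to\varepsilon$ from child to parent whenever $\varepsilon\cup_B\varepsilon'$ is defined and lies in $N$.
\end{itemize}
A \emph{chain} is a sequence $\varepsilon_1,\dots,\varepsilon_m$ in $E$, each term a child of the previous one, with a choice of an arrow of $Q$ between consecutive terms. A chain determines an arc in $\Lambda(E)$: the tiles are the $\varepsilon_x$, each joint has the side of the chosen arrow, and the weights of the tiles are the ones required by restriction because the arrows exist. By uniqueness of tilings, different chains give different arcs. Let $\mathcal{I}$ be generated by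
\begin{itemize}
\item[(r1)] the paths consisting of a $B$-arrow followed by an $A$-arrow;
\item[(r2)] the paths consisting of an $A$-arrow followed by a $B$-arrow;
\item[(r3)] the paths of length at least $2$ consisting only of $A$-arrows or only of $B$-arrows whose arc is not in $\mathcal{A}_\equiv$.
\end{itemize}
Let $\Gamma=KQ/\mathcal{I}$. For the hexagon this is the algebra of Section~\ref{subsec:hexagon}.

\begin{lemma}\label{lem:string}
$\Gamma$ is a finite-dimensional string algebra. At each vertex there is at most one incoming and one outgoing $A$-arrow, and at most one incoming and one outgoing $B$-arrow.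
\end{lemma}

\begin{proof}
An incoming $A$-arrow and an outgoing $B$-arrow join the vertex to its unique parent. Suppose $\varepsilon$ has $A$-arrows to two children. They have the same lower end and weight $1$, and upper ends $e<f$. By Lemma~\ref{lem:indep}(b), $s_e=0$ and their sides agree below $e$. The two arcs obtained by gluing them to $\varepsilon$ on side $A$ lie in $\mathcal{A}_\equiv$, have the lower end and weight of $\varepsilon$, contain the joint as an interior point, and contradict Lemma~\ref{lem:long}. Two children with $B$-arrows to $\varepsilon$ both have weight $s_{j_\varepsilon}$, and gluing on side $B$ gives the same contradiction. A path without subpaths (r1), (r2) uses arrows of one type only, so it visits distinct vertices of the forest; hence all paths of length at least $|E|$ lie in $\mathcal{I}$. An arrow can be followed or preceded outside $\mathcal{I}$ only by an arrow of its own type, of which there is at most one.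
\end{proof}

\begin{lemma}\label{lem:strings}
The strings of $\Gamma$, up to reversal, are the chains whose arc lies in $N$, and every arc of $N$ is the arc of a chain.
\end{lemma}

\begin{proof}
Consider two consecutive arrows of a string and the vertex between them. If one enters and the other leaves, they form a path that is not of type (r1) or (r2), so they have the same type, and one joins the vertex to its parent, the other to a child. If both enter, they are distinct, so by Lemma~\ref{lem:string} they are the $A$-arrow from the parent and the $B$-arrow from a child. If both leave, they are the $B$-arrow to the parent and the $A$-arrow to a child. So a string never turns back in the forest, and up to reversal it is a chain. Conversely a chain contains no subpath (r1) or (r2). Hence the strings are the chains without a subpath of type (r3).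

Let $t\in N$. All restrictions of $t$ to runs of tiles lie in $N$, so the arrows at its joints exist and no subpath is of type (r3): $t$ is the arc of a chain, and this chain is a string.

Conversely, let $t$ be the arc of a string, with tile ends $c_0<\dots<c_m$, and suppose $t\notin\mathcal{A}_\equiv$. Choose $\beta\sqsubseteq t$ minimal in the complement of $\mathcal{A}_\equiv$; by (2) all interior points of $\beta$ have the same side. Let $x$ be maximal with $c_x\le i_\beta$ and $y$ minimal with $c_y\ge j_\beta$, and let $\gamma=t|[c_x,c_y]$. Then $\beta\sqsubseteq\gamma$, so $\gamma\notin\mathcal{A}_\equiv$. The joints $c_{x+1},\dots,c_{y-1}$ lie in ${]i_\beta,j_\beta[}$, so they are interior points of $\beta$ and all have the same side. If $y=x+1$, then $\gamma\in E\subseteq\mathcal{A}_\equiv$. If $y=x+2$, then $\gamma\in N$ because the arrow at $c_{x+1}$ exists. If $y\ge x+3$, the tiles of $\gamma$ form a subpath of type (r3). Each case is a contradiction.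
\end{proof}

Condition (3) enters only in Lemma~\ref{lem:string}, where it rules out strings $\varepsilon'\leftarrow\varepsilon\to\varepsilon''$ and $\varepsilon'\to\varepsilon\leftarrow\varepsilon''$ through two children. Condition (2) enters only in the last paragraph above, where it guarantees that every missing arc is removed by a zero relation or a missing arrow.

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:not2} and~\ref{prop:not3} show that (1) implies (2) and (3). Assume (2) and (3), and keep the notation of this section. By Lemma~\ref{lem:strings} strings visit distinct vertices, so there are no bands, and by \cite{BR} the indecomposable $\Gamma$-modules are the finitely many string modules $M_t$, $t\in N$.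

Let $t=(i,j,A,B,r)$ and $t'=(i',j',A',B',r')$ be in $N$. A substring of $t$ is the run of tiles between two tile ends $p<q$. If $p\neq i$, the adjacent arrow at $p$ joins the run to the parent of its first tile, and it points away from the run if and only if it is a $B$-arrow. If $q\neq j$, the adjacent arrow at $q$ joins the run to a child of its last tile, and it points away if and only if it is an $A$-arrow. So the run is a factor substring of $t$ if and only if $p\in\{i\}\cup B$ and $q\in A\cup\{j\}$. Reversing the directions, a run is a submodule substring of $t'$ if and only if $p\in\{i'\}\cup A'$ and $q\in B'\cup\{j'\}$. Two runs are equal as strings exactly when $t,t'$ agree on $[p,q]$. By \cite{CB} and Proposition~\ref{prop:arrow},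
\[
\operatorname{Hom}(M_t,M_{t'})\neq0\quad\text{if and only if}\quad t\to t'.
\]

A torsion class $\mathcal{T}$ and the class $\mathcal{T}^\perp$ are closed under finite direct sums and summands, so they are determined by their indecomposables. From $\mathcal{T}={}^\perp(\mathcal{T}^\perp)$ we get $\{t:M_t\in\mathcal{T}\}={}^\perp N'$ with $N'=\{t':M_{t'}\in\mathcal{T}^\perp\}$. Conversely, for every $N'\subseteq N$ the torsion class ${}^\perp\{M_{t'}:t'\in N'\}$ has indecomposables indexed by ${}^\perp N'$. Hence $\mathcal{T}\mapsto\{t:M_t\in\mathcal{T}\}$ is an isomorphism of posets, and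
\[
\operatorname{tors}\Gamma\cong\mathcal{L}(N,\to)\cong[\xi,\textstyle\bigvee H].
\]
By Proposition~\ref{prop:tors} the cover graph is regular of degree $|\Gamma|=|E|=|H|$. A cellular interval of the form $[\bigwedge X,y]$ is dual to a cellular interval of the first form in $W_{\mathbf{s}}/\mu(\equiv)$, and $\mu(\equiv)$ satisfies (2) and (3) by Lemma~\ref{lem:mirror}; so its cover graph is regular as well. Thus (1) holds.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AIR} Adachi, Iyama and Reiten, \emph{$\tau$-tilting theory}, Compositio Math. 150 (2014).

\bibitem{BR} Butler and Ringel, Comm. Algebra 15 (1987).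

\bibitem{CB} Crawley-Boevey, \emph{Maps between representations of zero-relation algebras}, J. Algebra 126 (1989).

\bibitem{FJN} Freese, Je\v{z}ek and Nation, \emph{Free Lattices}.

\bibitem{PP} Eva Philippe and Vincent Pilaud, \emph{Geometric realizations of the $s$-weak order and its lattice quotients}, arXiv:2405.02092 (2024).

\end{thebibliography}
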